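# The measure of maximal entropy of the standard map: dimension just below two

## 1. The guess "dimension two", tested on linear maps and baker maps

Let $\mathbb T^2=\mathbb R^2/\mathbb Z^2$, with coordinates $(x,y)\in[0,1)^2$. For $k\in\mathbb R$ the standard map (Taylor–Chirikov map) is the diffeomorphism
$$f_k(x,y)=(2x-y+k\sin(2\pi x),\,x).$$
It preserves Lebesgue measure. A measure of maximal entropy (m.m.e.) for $f_k$ is an invariant Borel probability measure $\mu$ with $h_\mu(f_k)=h_{\rm top}(f_k)$. We take as given a main result of Davi Obata, "Uniqueness of the measure of maximal entropy for the standard map", arXiv:2003.00236 (2020): there is $k_0$ such that for every $k\ge k_0$ the map $f_k$ has a unique m.m.e. The problem comes from the same paper. The Hausdorff dimension of a probability measure is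
$$\dim_H(\mu)=\inf\{\dim_H(Z): Z\subset\mathbb T^2\text{ Borel},\ \mu(Z)=1\},$$
and the question is whether the m.m.e. satisfies $\dim_H(\mu)<2$ for every large enough $k$.

A reasonable first guess is that the dimension equals $2$. The map preserves area, it stretches by a factor of order $k$ away from thin strips, and a measure that sees as many orbits as possible might be expected to fill the torus. Let us try this guess on maps where everything can be computed.

**Test 1: $k=0$.** Here $f_0(x,y)=(2x-y,x)$ is a linear map with trace $2$ and determinant $1$. Both eigenvalues are $1$, so $h_{\rm top}(f_0)=0$ and every invariant measure is an m.m.e. The point masses at the fixed points $(x,x)$ have dimension $0$ and Lebesgue measure has dimension $2$. There is no uniqueness, and no information.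

**Test 2: linear hyperbolic maps.** Replace $2x+k\sin 2\pi x$ by $Nx$ with an integer $N\ge3$: $L_N(x,y)=(Nx-y,x)$. The large eigenvalue is $\beta=\frac{N+\sqrt{N^2-4}}2$, with eigenvector $(\beta,1)$, because $N\beta-1=\beta^2$. The m.m.e. of this toral automorphism is Lebesgue measure, with entropy and positive exponent both equal to $\log\beta$. The dimension is $2$, and the guess is right.

**Test 3: baker maps.** In Test 2 the stretching is the same everywhere. Now let it vary. Cut $[0,1)$ into $n\ge2$ intervals $[s_i,s_i+p_i)$ with $\sum p_i=1$, all $p_i>0$, and on the strip $[s_i,s_i+p_i)\times[0,1)$ set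
$$b(x,y)=\Bigl(\frac{x-s_i}{p_i},\ s_i+p_iy\Bigr).$$
This is an area-preserving bijection of $[0,1)^2$ (not continuous). The strips generate, so every invariant measure has entropy at most $\log n$, and the Bernoulli measure that gives each symbol weight $1/n$ attains $\log n$. Its exponent is
$$\lambda=\frac1n\sum_i\log\frac1{p_i}\ \ge\ \log n$$
by the inequality between arithmetic and geometric means, with equality only if all $p_i=\frac1n$. We shall recall in Section 2 that for smooth area-preserving surface maps the dimension is $2h/\lambda$; for the baker map, let us just look at this number. For $n=2$, $p=(\frac13,\frac23)$ we get $h=\log2\approx0.693$, $\lambda=\frac12\log\frac92\approx0.752$, and $2h/\lambda\approx1.84$. As soon as the stretching is not constant, the guess looks wrong.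

**Reading $f_k$ as a baker map.** The following is only a heuristic, but it predicts the right constants. For large $k$, $f_k$ stretches nearly horizontal directions by about $2\pi k|\cos2\pi x|$. A horizontal circle is thus cut into about $n=\int_0^12\pi k|\cos 2\pi x|\,dx=4k$ pieces that get stretched to full length, and a piece near $x$ has length $p\approx1/(2\pi k|\cos2\pi x|)$. Equal weight on all pieces means density $\frac\pi2|\cos2\pi x|$ in $x$. With $s=\sin\theta$,
$$\int_0^1|\cos2\pi x|\log|\cos2\pi x|\,dx=\frac2\pi\int_0^{\pi/2}\cos\theta\log\cos\theta\,d\theta=\frac2\pi\int_0^1\tfrac12\log(1-s^2)\,ds=\frac2\pi(\log2-1),\tag{1}$$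
since $\int_0^1\log(1-s)\,ds=-1$ and $\int_0^1\log(1+s)\,ds=2\log2-1$. So the model predicts $h\approx\log(4k)$,
$$\lambda\approx\int_0^1\tfrac\pi2|\cos2\pi x|\log\bigl(2\pi k|\cos2\pi x|\bigr)dx=\log(2\pi k)+\log2-1=\log\frac{4\pi k}e,$$
and a gap $\lambda-h\approx\log(\pi/e)=\log\pi-1\approx0.145$, which is positive because $\pi>e$. The guess "dimension $2$" is wrong for $f_k$, but barely so: both $h$ and $\lambda$ are near $\log k$, so the dimension tends to $2$.

## 2. Dimension as a ratio of entropy and exponent; the statements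

Write $f=f_k$ and $\rho_k=\frac{\log\log k}{\log k}$. $C$ denotes universal constants, which may change from line to line, and $O(\cdot)$ has universal implied constants. "$k$ large" means $k\ge k_1$ with $k_1$ universal (and $k\ge k_0$ when the unique m.m.e. is mentioned).

**Theorem A.** For all large $k$, the m.m.e. $\mu$ of $f_k$ satisfies $\dim_H(\mu)<2$.

**Theorem B.** Let $\mu_k$ be the m.m.e. and $\lambda(\mu_k)$ its positive exponent. As $k\to\infty$,
$$h_{\rm top}(f_k)=\log(4k)+O(\rho_k),\quad \lambda(\mu_k)=\log\tfrac{4\pi k}{e}+O(\sqrt{\rho_k}),\quad \dim_H(\mu_k)=2-\frac{2\log(\pi/e)}{\log k}\bigl(1+O(\sqrt{\rho_k})\bigr).$$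
Moreover, if $k$ is large, $0\le\theta\le\frac15$, and $\nu$ is any ergodic measure with $h_\nu(f_k)\ge\log(4k)-\theta$, then $|\lambda(\nu)-h_\nu-\log(\pi/e)|\le C\sqrt{\rho_k+\theta}$.

In particular $\dim_H(\mu_k)=2-\frac{2\log(\pi/e)}{\log k}+o\bigl(\frac1{\log k}\bigr)$.

**Theorem C.** For $k$ large, every ergodic $\nu$ with $h_\nu(f_k)>0$ and $\dim_H(\nu)=2$ has $h_\nu(f_k)\le\log(\pi k)+C\sqrt{\rho_k}$. So its entropy lies below $h_{\rm top}(f_k)$ by at least $\log(4/\pi)-C\sqrt{\rho_k}$.

**Facts that we use.** From ergodic theory: the variational principle, Birkhoff's theorem, and the following.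

* *Oseledets and Ruelle.* Since $\det Df\equiv1$, an ergodic $\mu$ has exponents $\pm\lambda$ with $\lambda\ge0$, and Ruelle's inequality reads $h_\mu\le\lambda$.
* *Maximal inequality.* If $T$ preserves $\mu$, $\varphi\ge0$ is integrable and $\alpha>0$, then $\mu\bigl(\sup_{n\ge1}\frac1n\sum_{j<n}\varphi\circ T^j>\alpha\bigr)\le\frac1\alpha\int\varphi\,d\mu$.
* *Kac's formula.* If $\mu$ is ergodic, $\mu(P)>0$, and $\tau$ is the first return time to $P$, then $\int_P\sum_{j<\tau}\varphi\circ f^j\,d\mu=\int\varphi\,d\mu$ for integrable $\varphi$. In particular $\int_P\tau\,d\mu=1$.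
* *Pesin's unstable manifold theorem* ($f$ is real analytic). Let $\mu$ be ergodic with $\lambda>0$. For a.e. $z$, the unstable manifold $W^u(z)$ is an injectively immersed $C^\infty$ line tangent to $E^u(z)$ at $z$, and $fW^u(z)=W^u(fz)$. Local unstable manifolds depend continuously on the point in the $C^2$ topology on compact sets of measure arbitrarily close to $1$. Hence there are $r_0>0$ and a compact set $\Pi$ with $\mu(\Pi)>0$ such that for $z\in\Pi$ the leaf $W^u(z)$ extends at least length $r_0$ on both sides of $z$, with curvature $\le1/r_0$ on that arc.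
* *(Y)* L.-S. Young (ETDS 2, 1982). For an ergodic $\mu$ of a $C^2$ surface diffeomorphism with exponents $\lambda_1>0>\lambda_2$, $\dim_H\mu=h_\mu\bigl(\frac1{\lambda_1}-\frac1{\lambda_2}\bigr)$.
* *(LSY)* Ledrappier–Strelcyn (ETDS 2, 1982) and Ledrappier–Young (Ann. Math. 122, 1985, Part I, §3.1 and Cor. 5.3). There is a measurable partition $\xi$ such that $f^{-1}\xi$ refines $\xi$; for a.e. $z$ the element $\xi(z)\subset W^u(z)$ contains the open $W^u$-interval of radius $r(z)$ about $z$, with $r>0$ measurable; and $h_\mu(f)=H_\mu(f^{-1}\xi|\xi)$.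

A measurable partition $\xi$ has conditional measures: probability measures $\mu^\xi_z$ on $\xi(z)$, depending only on the element $\xi(z)$, with $\int\mu_z^\xi(D)\,d\mu(z)=\mu(D)$. Also $(f^{-i}\xi)(z)=f^{-i}(\xi(f^iz))$, and $H_\mu(f^{-1}\xi|\xi)=\int-\log\mu_z^\xi\bigl((f^{-1}\xi)(z)\bigr)d\mu$. To see what (LSY) says, look at the baker map $b$: let $\xi$ be the partition of $[0,1)^2$ into horizontal segments of length $1$. Then $b^{-1}\xi$ cuts each segment at the strip boundaries, so it refines $\xi$. For the m.m.e. each cut piece has conditional measure $\frac1n$, so $H_\mu(b^{-1}\xi|\xi)=\log n=h_\mu$.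

**Reduction of Theorem A.** Suppose the m.m.e. $\mu$ is unique. The entropy of $\mu$ is the average of the entropies of its ergodic components, each at most $h_{\rm top}$, so a.e. component is an m.m.e., hence equals $\mu$; so $\mu$ is ergodic. For any ergodic $\mu$ with $h_\mu>0$, Ruelle gives $\lambda\ge h_\mu>0$ and (Y) with $\lambda_1=-\lambda_2=\lambda$ gives
$$\dim_H(\mu)=\frac{2h_\mu}\lambda=2-\frac{2(\lambda-h_\mu)}\lambda.\tag{2}$$
For Lebesgue measure and $L_N$ this is $2\log\beta/\log\beta=2$, as in Test 2. Theorem A amounts to the strict inequality $\lambda>h_\mu$.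

**Notation.** Put $g(x)=2x+k\sin2\pi x$, so $f(x,y)=(g(x)-y,x)$ and $Df=\begin{pmatrix}g'(x)&-1\\1&0\end{pmatrix}$. Put $\Lambda=2\pi k+4$. Since $Df$ is $\mathrm{diag}(g',0)$ plus a rotation, $\|Df\|\le|g'|+1\le\Lambda$, and $\|Df^{-1}\|=\|Df\|\le\Lambda$ because $\det Df=1$. Also $|D^2f(v,v)|=|g''|v_1^2\le4\pi^2k|v|^2\le40k|v|^2$.

## 3. What sizes, counting and Ruelle's inequality leave undecided

The first thing to try in (2) is to estimate $h$ and $\lambda$ separately. We shall see in Section 4 that $h_{\rm top}\ge\log(4k-100)$, and clearly $\lambda\le\log\Lambda$. Together with Ruelle,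
$$0\le\lambda-h\le\log\frac{2\pi k+4}{4k-100}\ \longrightarrow\ \log\frac\pi2\approx0.45 .$$
So $\dim_H(\mu)=2-O(1/\log k)$, and gap zero is not excluded. What is missing is a positive lower bound on $\lambda-h$. Directly, $\lambda$ is the average of a function close to $\log(2\pi k|\cos2\pi x|)$, and we do not know how $\mu$ distributes $x$.

The baker map shows how to get this information from entropy alone. Let $\nu$ be any $b$-invariant measure, giving weights $w_i$ to the strips, with $\lambda_\nu=\sum w_i\log\frac1{p_i}$. For every real $t$ the numbers $p_i^t/\sum_jp_j^t$ are weights of total mass $1$, and Gibbs' inequality gives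
$$h_\nu\le-\sum_iw_i\log w_i\le-\sum_iw_i\log\frac{p_i^t}{\sum_jp_j^t}=t\lambda_\nu+\log\sum_jp_j^t.\tag{3}$$
At $t=1$ this is Ruelle's inequality $h\le\lambda$. At $t=0$ it is the count $h\le\log n$. Neither says anything about a gap. But now suppose $h_\nu=\log n$, so that (3) is an equality at $t=0$. Then $t\lambda_\nu\ge\log n-\log\sum p_j^t$ for all $t$ near $0$, of both signs. Both sides vanish at $t=0$, so their derivatives agree: $\lambda_\nu=\frac1n\sum\log\frac1{p_i}$. Maximal entropy makes the line $t\mapsto h_\nu-t\lambda_\nu$ a supporting line of $t\mapsto\log\sum p_j^t$ at $t=0$, and this determines its slope. The proof for $f_k$ establishes an analog of (3), and near-equality at $t=0$ then determines $\lambda$ up to a small error.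

Two things obstruct a direct transfer. First, there is no uniform expansion. Where $g'(x)=0$, the horizontal vector $(1,0)$ goes to $(0,1)$, and then $(0,1)\mapsto(-1,0)$: two steps with no growth at all, so arcs near such places need be neither long nor horizontal. Second, one cannot throw the bad points away. We shall find a good set whose complement has measure $O(1/\log k)$, but the integrand $\log a$ has size up to $\log k$, so the bad points may contribute $O(1)$ to $\lambda$, just as much as the gap $\log(\pi/e)$. Their contribution has to cancel. The remedies are: to use the near-maximality of the entropy itself to get good pasts for most points; to induce on the good set; and to give an excursion from it the weight of the case $t=1$ (length), so that it costs exactly what it adds to $\lambda$.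

## 4. A horseshoe with about $4k$ symbols

**Proposition 1.** For $k$ large, $h_{\rm top}(f_k)\ge\log(4k-100)$.

*Proof.* **Step 1: two intervals where $g$ expands.** We want monotone branches of $g$ whose images are long. Let $\theta_0=k^{-1/2}$,
$$L_1=[-\tfrac14+\theta_0,\tfrac14-\theta_0],\qquad L_2=[\tfrac14+\theta_0,\tfrac34-\theta_0].$$
They lie in $[-\frac14,\frac34]$ and are disjoint mod 1. On $L_i$, $|\cos2\pi x|\ge\sin2\pi\theta_0\ge4\theta_0$, so $|g'|\ge8\pi\sqrt k-2\ge20\sqrt k$. The difference of the values of $g$ at the endpoints is $1-4\theta_0+2k\cos2\pi\theta_0$ for $L_1$ and $1-4\theta_0-2k\cos2\pi\theta_0$ for $L_2$. So $g(L_i)$ is an interval of length at least $2k\cos(2\pi\theta_0)-1\ge2k-4\pi^2-1\ge2k-41$, where we used $\cos u\ge1-\frac{u^2}2$.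

**Step 2: the alphabet.** We count the integer translates that a branch covers with room to spare. Let $S$ be the set of pairs $(i,m)$, $m\in\mathbb Z$, with $m+[-\frac12,\frac32]\subset g(L_i)$. The admissible $m$ are the integers in an interval of length $\ge(2k-41)-2$, so there are at least $(2k-41)-3$ of them for each $i$, and $\#S\ge4k-88\ge4k-100$.

**Step 3: an orbit for each symbol sequence.** An orbit of $f$ is a sequence with $x_{n+1}\equiv g(x_n)-x_{n-1}$, so we solve $g(x_n)=x_{n-1}+x_{n+1}+m_n$. Given $(i_n,m_n)_n\in S^{\mathbb Z}$, consider on $\prod_nL_{i_n}$ the map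
$$(x_n)\mapsto\bigl((g|_{L_{i_n}})^{-1}(x_{n-1}+x_{n+1}+m_n)\bigr).$$
It is defined, with values in the same product, because $x_{n-1}+x_{n+1}\in[-\frac12,\frac32]$. In the sup norm it is a contraction with factor $\frac2{20\sqrt k}$, so it has a unique fixed point. Send the symbol sequence to $(x_0,x_{-1})\in\mathbb T^2$.

**Step 4: continuity.** Let two symbol sequences agree for $|n|\le N$, let $\delta_n$ be the differences of the two fixed points, so $|\delta_n|\le1$, and $D_j=\max_{|n|\le j}|\delta_n|$. For $|n|\le N$ both use the same inverse branch and the same $m_n$, so $|\delta_n|\le\frac1{20\sqrt k}(|\delta_{n-1}|+|\delta_{n+1}|)$. Thus $D_j\le\frac1{10\sqrt k}D_{j+1}$ for $0\le j\le N$, and $D_j\le(10\sqrt k)^{-(N+1-j)}$. The case $j=1$ gives continuity of $(x_0,x_{-1})$.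

**Step 5: conjugacy and injectivity.** This transfers the entropy of the shift to $f$. We have $f(x_0,x_{-1})=(g(x_0)-x_{-1},x_0)=(x_1+m_0,x_0)\equiv(x_1,x_0)$, so the map intertwines the shift and $f$. It is injective: the orbit determines every $x_n$ mod 1, hence $i_n$ and the lift $x_n\in L_{i_n}$, hence $m_n=g(x_n)-x_{n-1}-x_{n+1}$. So $f$ restricted to a compact invariant set is conjugate to the full shift on $\#S$ symbols. $\square$

## 5. Good pasts and long, nearly horizontal unstable arcs

From now on, until Section 9, $\mu$ is an ergodic measure with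
$$h:=h_\mu(f)\ge\log(4k)-1,\tag{4}$$
$k$ is large, and $\lambda\ge h>0$ is its exponent. The threshold for $k$ does not depend on $\mu$. Let
$$a(w)=\bigl|Df_w|_{T_wW^u}\bigr|,\qquad A_n(w)=\prod_{j=1}^na(f^{-j}w),\quad A_0=1.$$
These are defined at every point of every unstable leaf; $A_n(w)$ is the stretching along the leaf over the last $n$ steps before $w$. We have $|\log a|\le\log\Lambda$ and $\lambda=\int\log a\,d\mu$. The function $d=\log\Lambda-\log a\ge0$ measures how far a step falls short of maximal stretching, and here (4) pays off: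
$$\int d\,d\mu=\log\Lambda-\lambda\le\log\Lambda-h\le\log\frac{2\pi k+4}{4k}+1\le2.$$
The average deficit is bounded, while $\log k$ is huge. Put $\sigma=\Lambda k^{-1/10}\ge k^{9/10}$.

Let $\Omega$ be an $f$-invariant Borel set of full measure on which the a.e. statements of Pesin's theorem and (LSY) hold and such that every $z\in\Omega$ has infinitely many $N>0$ with $f^{-N}z\in\Pi$.

**Definition (good past).** $P$ is the set of $z\in\Omega$ with $\sum_{j=1}^nd(f^{-j}z)\le\frac n{10}\log k$ for all $n\ge1$.

The maximal inequality for $f^{-1}$, with $\alpha=\frac1{10}\log k$, gives $\mu(P^c)\le\frac{20}{\log k}$. By Poincaré recurrence the points of $P$ that do not return to $P$ infinitely often in the future form a null set. Removing from $\Omega$ all iterates of that set, we may assume that every point of $P$ returns to $P$ infinitely often. Since $\log A_n(z)=n\log\Lambda-\sum_{j=1}^nd(f^{-j}z)$,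
$$\sigma^n\le A_n(z)\le\Lambda^n\qquad(z\in P,\ n\ge0).\tag{5}$$
For the linear map $L_N$ we have $a\equiv\beta$ and $A_n\equiv\beta^n$. With $\Lambda$ and $\sigma$ replaced by $\beta$, every point satisfies (5), and the unstable leaves are straight lines. The next lemma says that at points of $P$ the leaves of $f$ look much like this.

**Lemma 2.** For $z\in P$, $W^u(z)$ extends at least length $2$ on both sides of $z$. Let $B(z)$ be the open subarc of intrinsic radius $2$ about $z$. For $w\in B(z)$:

(i) $|\log A_n(w)-\log A_n(z)|\le k^{-1/2}$ for all $n\ge1$;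

(ii) the unit tangent at $w$ has second component of modulus $\le2k^{-9/10}$.

*Proof.* **Step 1: start from a long arc in the remote past.** The purpose is to have an initial arc of known size and curvature. Fix a large $N$ with $f^{-N}z\in\Pi$. Let $\Gamma$ be one half of the image under $f^N$ of the open arc of radius $r_0$ about $f^{-N}z$, parametrized by arclength from $z$: $w_s$, $0\le s<L$. Let $S\le\min(2,L)$ be maximal such that
$$|\log A_n(w_s)-\log A_n(z)|\le1\qquad\text{for }0\le s<S,\ 1\le n\le N.$$
Then $S>0$, because these are finitely many continuous functions of $s$ that vanish at $s=0$. Write $A_m=A_m(z)$. For $s<S$ and $m\le N$ the arc $f^{-m}[z,w_s]$ has length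
$$\ell_m=\int_0^sA_m(w_u)^{-1}du\le\frac{2e}{A_m}\le2e\sigma^{-m}.$$

**Step 2: curvature.** The purpose is to bound how fast the tangent direction turns on $f^{-m}\Gamma$. Let $w=w_s$ with $s<S$, let $\kappa_m$ be the modulus of the curvature of $f^{-m}\Gamma$ at $f^{-m}w$, and $a_m=a(f^{-m}w)$. For a unit-speed curve with tangent $v$, normal $n$ and curvature $\kappa$, the image curve has first derivative $Df\,v$ and second derivative $D^2f(v,v)+\kappa\,Df\,n$. Its curvature is the modulus of the wedge of the two, divided by $|Df\,v|^3$. Since $|Df\,v\wedge Df\,n|=1$,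
$$\kappa_{m-1}\le\frac{40k}{a_m^2}+\frac{\kappa_m}{a_m^3}.$$
Iterate from $\kappa_N\le1/r_0$. As $\prod_{i=m+1}^{j-1}a_i=A_{j-1}(w)/A_m(w)$ and $a_j=A_j(w)/A_{j-1}(w)$,
$$\kappa_m\le A_m(w)^3\Bigl[40k\sum_{j=m+1}^NA_j(w)^{-2}A_{j-1}(w)^{-1}+r_0^{-1}A_N(w)^{-3}\Bigr].$$
Now $e^{-1}A_j\le A_j(w)\le eA_j$ and $A_j\ge\sigma^j$, so the sum is at most $e^3\sum_{j>m}\sigma^{1-3j}\le C\sigma^{-3m-2}$, and
$$\kappa_m\le CA_m^3\bigl[k\sigma^{-3m-2}+r_0^{-1}\sigma^{-3N}\bigr].\tag{6}$$

**Step 3: distortion.** The purpose is to improve the bound $1$ in the definition of $S$ to $k^{-1/2}$. Along $f^{-m}\Gamma$, with arclength parameter, $(Df\,v)'=D^2f(v,v)+\kappa\,Df\,n$, so $|(\log a)'|\le(40k+\Lambda\kappa_m)/a_m$. Moreover $a_m=A_m(w)/A_{m-1}(w)\ge e^{-2}A_m/A_{m-1}$. Multiplying by $\ell_m\le2e/A_m$ and inserting (6), the variation of $\log a$ on $f^{-m}[z,w_s]$, $1\le m\le N$, is at most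
$$C\Bigl[\frac{kA_{m-1}}{A_m^2}+\Lambda A_mA_{m-1}\bigl(k\sigma^{-3m-2}+r_0^{-1}\sigma^{-3N}\bigr)\Bigr].$$
Use $A_{m-1}\le\Lambda^{m-1}$, $\sigma^m\le A_m\le\Lambda^m$, $\sigma=\Lambda k^{-1/10}$ and $\Lambda\ge k$, term by term:
$$\frac{kA_{m-1}}{A_m^2}\le k\Lambda^{m-1}\Lambda^{-2m}k^{0.2m}\le k^{-0.8m},$$
$$\Lambda A_mA_{m-1}k\sigma^{-3m-2}\le k\Lambda^{2m}\Lambda^{-3m-2}k^{0.3m+0.2}\le k^{-0.7m-0.8},$$
$$\Lambda A_mA_{m-1}r_0^{-1}\sigma^{-3N}\le r_0^{-1}\Lambda^{2m}\sigma^{-3N}.$$
Since $\sum_{m\le N}\Lambda^{2m}\sigma^{-3N}\le2\Lambda^{2N}\sigma^{-3N}=2\Lambda^{-N}k^{0.3N}\le2k^{-0.7N}$, the sum over $1\le m\le N$ is at most $Ck^{-4/5}+Cr_0^{-1}k^{-0.7N}\le k^{-1/2}$, for $k$ large and then $N$ large (depending on $\mu$). Hence $|\log A_n(w_s)-\log A_n(z)|\le k^{-1/2}$ for $s<S$, $n\le N$.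

**Step 4: the arc is long.** The purpose is to conclude $L\ge2$. If $S<\min(2,L)$, then by continuity the bound $1$ would hold slightly beyond $S$, contrary to maximality. So $S=\min(2,L)$. If $L<2$, then $S=L$ and Step 1 shows that $f^{-N}\Gamma$, which has length $r_0$, has length $\le2e\sigma^{-N}<r_0$ for $N$ large, a contradiction. So $L\ge2$, and the bound $k^{-1/2}$ holds for $0\le s<2$ and $n\le N$. The same holds for the other half. Letting $N\to\infty$ along the times with $f^{-N}z\in\Pi$ gives (i) for all $n$.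

**Step 5: the arc is nearly horizontal.** This proves (ii). The unit tangent at $w$ is $Df\,v/|Df\,v|$ with $v$ the unit tangent at $f^{-1}w$. Its second component is $v_1/a(f^{-1}w)$, and $a(f^{-1}w)=A_1(w)\ge e^{-k^{-1/2}}\sigma$ by (i) and (5). So its modulus is at most $e^{k^{-1/2}}k^{-9/10}\le2k^{-9/10}$. $\square$

## 6. Full arcs, their children, and the sum $\sum|I|^t$

**Full arcs.** Let $z=(x,y)\in P$ with $x\in[0,1)$. By Lemma 2(ii) the lift of $B(z)$ to $\mathbb R^2$ is a graph over an open interval containing $[x-\frac32,x+\frac32]\supset[-\frac12,\frac32]$.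

**Definition (full arc).** $A(z)\ni z$ is the part of $B(z)$ over $[0,1)$, and $\hat A(z)$ is the part over $[-\frac12,\frac32]$.

On these graphs $dx\le ds\le e^{k^{-1/2}}dx$, so $1\le|A(z)|\le e^{k^{-1/2}}$ and $|\hat A(z)|\le3$.

*Two full arcs $A(z),A(z')$ in the same leaf are equal or disjoint.* Let $w$ be a common point. Lift the leaf so that $w$ has abscissa in $[0,1)$. This lift is determined up to vertical translation, and in it the abscissas of both arcs run through $[0,1)$. Since $B(z)$ is a graph over a larger open interval, $A(z)$ is the connected component containing $w$ of the part of the lifted leaf with abscissa in $[0,1)$. The same holds for $A(z')$, so they coincide. In particular $A(z')=A(z)$ if $z'\in P\cap A(z)$.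

**Children.** Let $\tau$ be the first return time to $P$, $F=f^\tau:P\to P$, and $J_m(w)=|Df^m|_{T_wW^u}|=A_m(f^mw)$.

**Definition (child).** Let $A$ be a full arc and $w\in P\cap A$ with $\tau(w)=m$. Put $I=f^{-m}(A(f^mw))\ni w$. The pair $c=(m,I)$ is the *child* of $A$ containing $w$, written $c(w)$; $m$ is its *time*, and we write $I=I_c$.

Consider again $L_N$ with every point good, so that all times are $1$. A full arc is the part over $[0,1)$ of a line $y=y_0+x/\beta$. Its image lies over $[-y_0,\beta-y_0)$, because $Nx-y_0-x/\beta=\beta x-y_0$. The full arcs of the image leaf are the pieces over $[j,j+1)$. So the children correspond to the integers $j$ for which $[j,j+1)$ meets $[-y_0,\beta-y_0)$. They have horizontal width $\frac1\beta$, there are between $\beta$ and $\beta+2$ of them, and the first and last may stick out of $A$. This sticking out is why we need $\hat A$.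

*Lengths of children.* We compare $|I|$ with $1/J_m$. We have $|I|=\int_{A(f^mw)}A_m^{-1}ds$, and by Lemma 2(i) at the point $f^mw\in P$ the values of $A_m$ on $A(f^mw)$ agree up to a factor $e^{\pm k^{-1/2}}$ with $A_m(f^mw)=J_m(w)$. With $1\le|A(f^mw)|\le e^{k^{-1/2}}$,
$$e^{-2k^{-1/2}}\le|I|J_m(w)\le e^{2k^{-1/2}},\qquad|I|J_m(w')\in[e^{-3k^{-1/2}},e^{3k^{-1/2}}]\quad(w'\in I).\tag{7}$$
By (5), $J_m(w)=A_m(f^mw)\ge\sigma^m$, so $|I|\le4\sigma^{-m}$, which is less than $\frac12$ and less than $k^{-1/2}$. The arc $I$ meets $A$, so $I\subset\hat A$, and $I$ lies over $[-k^{-1/2},1+k^{-1/2}]$.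

*Total length.* Distinct children of $A$ with the same $m$ have disjoint arcs, because their $f^m$-images are distinct full arcs of one leaf. So for each $m$
$$\sum_{c:\ \text{time }m}|I_c|\le|\hat A|\le3.\tag{8}$$

**The sum over time-1 children.** This is the analog of $\sum p_j^t$ in (3). Let
$$M(p)=\int_0^1|\cos2\pi x|^p\,dx,\qquad\psi(t)=\log M(1-t).$$
Fix $p_0\in(0,\frac12]$ and let $p=1-t\in[p_0,\frac32]$. By (7) with $m=1$, $|I_c|^{-p}\le e^{5k^{-1/2}}a(w')^p$ for all $w'\in I_c$ (as $3p\le5$). Average over $I_c$: $|I_c|^t=|I_c|\,|I_c|^{-p}\le e^{5k^{-1/2}}\int_{I_c}a^p\,ds$. The arcs $I_c$ are disjoint parts of one graph with $ds\le e^{k^{-1/2}}dx$, lying over $[-k^{-1/2},1+k^{-1/2}]$, and $a\le|g'|+1\le2\pi k|\cos2\pi x|+4$. Hence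
$$\sum_{c:\ \text{time }1}|I_c|^t\le e^{6k^{-1/2}}(2\pi k)^p\int_{-k^{-1/2}}^{1+k^{-1/2}}\Bigl(|\cos2\pi x|+\tfrac2{\pi k}\Bigr)^pdx.$$
For $u,\eta\in[0,1]$ and $0<p\le\frac32$ we have $(u+\eta)^p\le u^p+C\eta^{\min(p,1)}$, by subadditivity if $p\le1$ and by the mean value theorem if $p\ge1$. The two end intervals contribute at most $Ck^{-1/2}$. So the last integral is at most $M(p)+Ck^{-\min(p,1)}+Ck^{-1/2}\le M(p)+Ck^{-p_0}$. Since $M$ is decreasing, $M(p)\ge M(\frac32)>0$, and therefore the left side is at most $Z_t$, where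
$$\log Z_t=(1-t)\log(2\pi k)+\psi(t)+Ck^{-p_0}\tag{9}$$
with $C$ universal.

## 7. Weighted counting of children bounds the entropy

**The weights.** Let $\varepsilon=1/\log k$. To a child $c$ of a full arc give the weight
$$q(c)=(1-\varepsilon)\frac{|I_c|^t}{Z_t}\ \text{ if its time is }1,\qquad q(c)=\varepsilon2^{-m}\frac{|I_c|}3\ \text{ if its time is }m\ge2.$$
By (8) and (9), $\sum_cq(c)\le(1-\varepsilon)+\varepsilon\sum_{m\ge2}2^{-m}\le1$ over the children of any full arc. By (7), $|\log|I_c|+\log J_m(w)|\le2k^{-1/2}$ for $c=c(w)$, and $-\log(1-\varepsilon)\le2\varepsilon$. So $-\log q(c(w))\le\Theta(w)$ for $w\in P$, where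
$$\Theta=\begin{cases}t\log a+\log Z_t+2\varepsilon+3|t|k^{-1/2}&\text{if }\tau=1,\\ \log J_\tau+\tau\log2+\log(3/\varepsilon)+3k^{-1/2}&\text{if }\tau\ge2.\end{cases}$$
$\Theta$ is measurable, and integrable on $P$ because $|\log J_\tau|\le\tau\log\Lambda$ and $\int_P\tau\,d\mu=1$.

**Lemma 3.** $h\le\int_P\Theta\,d\mu=:Q$.

*Proof.* The plan is to cover a definite part of one unstable leaf by few pieces, namely paths of children, each of which carries little conditional measure.

**Step 1: conditional measures decay at rate $h$.** Let $\mu_P=\mu|_P/\mu(P)$, which is $F$-invariant and ergodic. Let $\xi$ be as in (LSY), and put $\iota(z)=-\log\mu_z^\xi((f^{-1}\xi)(z))\ge0$. Then $\int\iota\,d\mu=h<\infty$, so $\iota<\infty$ a.e. The conditional measure $\mu_z^{f^{-i}\xi}$ equals $(f^{-i})_*\mu^\xi_{f^iz}$, and where the mass is positive it is also the normalized restriction of $\mu_z^\xi$ to $(f^{-i}\xi)(z)$. So passing from $(f^{-i}\xi)(z)$ to $(f^{-i-1}\xi)(z)$ multiplies the $\mu_z^\xi$-measure by $\mu^\xi_{f^iz}((f^{-1}\xi)(f^iz))=e^{-\iota(f^iz)}$.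 By induction
$$-\log\mu_z^\xi\bigl((f^{-N}\xi)(z)\bigr)=\sum_{i<N}\iota(f^iz)\quad\text{a.e.},$$
and by Birkhoff $-\frac1N\log\mu_z^\xi((f^{-N}\xi)(z))\to h$ a.e.

**Step 2: a set of typical points.** We collect the asymptotics that we need at a finite time. Fix $\eta\in(0,h)$ with $\eta<1/\mu(P)$, and $r>0$ such that $R_r=\{z\in\Omega:r(z)\ge r\}$ has $\mu(P\cap R_r)>0$. Let $D_n$ be the set of $z\in P$ such that, with $N=\sum_{i<n}\tau(F^iz)$,
$$N\ge n\Bigl(\tfrac1{\mu(P)}-\eta\Bigr),\quad\sum_{i<n}\Theta(F^iz)\le n\Bigl(\tfrac Q{\mu(P)}+\eta\Bigr),\quad\mu_z^\xi\bigl((f^{-N}\xi)(z)\bigr)\le e^{-N(h-\eta)},\quad F^nz\in R_r.$$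
By Birkhoff for $F$ (with $\int\tau\,d\mu_P=1/\mu(P)$ and $\int\Theta\,d\mu_P=Q/\mu(P)$) and by Step 1 with $N\to\infty$, the first three conditions have $\mu_P$-probability tending to $1$. By $F$-invariance the last has probability $\mu_P(R_r)>0$. So there is $b>0$ with $\mu(D_n)\ge b$ for all large $n$.

**Step 3: one leaf for infinitely many $n$.** Since $\int\mu_z^\xi(D_n)\,d\mu=\mu(D_n)\ge b$, the set $\{z:\mu_z^\xi(D_n)\ge b/2\}$ has measure $\ge b/2$ for all large $n$. Hence the set of $z$ that lie in infinitely many of these sets has measure $\ge b/2$. Take $z^*\in\Omega$ in it.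

The full arcs of the leaf $W^u(z^*)$ are disjoint arcs of length $\ge1$, so they are countably many, and each point of $P\cap\xi(z^*)$ lies in one of them. Choose finitely many, say $K$, with union $U$ such that $\mu^\xi_{z^*}(P\setminus U)\le b/4$. The number $K$ does not depend on $n$. For each of the infinitely many $n$ with $\mu^\xi_{z^*}(D_n)\ge b/2$ we have $\mu^\xi_{z^*}(D_n\cap U)\ge b/4$.

**Step 4: few paths.** Fix such an $n$. Each $z\in D_n\cap U\cap\xi(z^*)$ lies in one of the $K$ arcs, which is then $A(z)$, and defines a path $(c_0,\dots,c_{n-1})$ with $c_i=c(F^iz)=(m_i,I_i)$. Here $f^{m_i}(I_i)=A(F^{i+1}z)$, so $c_{i+1}$ is a child of the full arc $f^{m_i}(I_i)$, which is determined by $c_i$. Because the weights of the children of each full arc sum to at most $1$, induction on $n$ gives $\sum_{\text{paths}}\prod_iq(c_i)\le1$ for each initial arc. Our paths satisfy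
$$\prod_iq(c_i)\ge e^{-\sum_{i<n}\Theta(F^iz)}\ge e^{-n(Q/\mu(P)+\eta)}.$$
So, counting also the initial arc, there are at most $Ke^{n(Q/\mu(P)+\eta)}$ of them.

**Step 5: each path carries little measure.** A path determines $N=\sum m_i$ and the full arc $A'=f^{m_{n-1}}(I_{n-1})\ni f^Nz$. Points of $A'\cap R_r$ in distinct elements of $\xi$ are at leaf distance $\ge r$, because each element contains the interval of radius $r$ about its point. As $|A'|\le2$, at most $\frac2r+1$ elements of $\xi$ arise. So the points of $D_n\cap U\cap\xi(z^*)$ with a given path are covered by at most $\frac2r+1$ elements of $f^{-N}\xi$. Each of these contains a point $z\in D_n\cap\xi(z^*)$. Since $\mu_z^\xi=\mu_{z^*}^\xi$, its $\mu^\xi_{z^*}$-measure is at most $e^{-N(h-\eta)}$.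

**Step 6: comparison.** Adding over all paths and using $N\ge n(\frac1{\mu(P)}-\eta)$,
$$\frac b4\le K\Bigl(\frac2r+1\Bigr)\exp\Bigl[n\Bigl(\frac Q{\mu(P)}+\eta\Bigr)-n\Bigl(\frac1{\mu(P)}-\eta\Bigr)(h-\eta)\Bigr]$$
for infinitely many $n$. Hence $\frac Q{\mu(P)}+\eta\ge(\frac1{\mu(P)}-\eta)(h-\eta)$. This holds for every small $\eta>0$, and $\eta\to0$ gives $Q\ge h$. $\square$

## 8. Excursions cancel: three inequalities

Let $P_1=P\cap\{\tau=1\}=P\cap f^{-1}P$ and $\nu_1=\mu(P_1)\ge1-\frac{40}{\log k}$. By Kac, $\int_{P\cap\{\tau\ge2\}}\tau\,d\mu=1-\nu_1\le\frac{40}{\log k}$, so $\mu(P\cap\{\tau\ge2\})\le\frac{20}{\log k}$. Put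
$$X'=\int_{P_1}\log\frac a{2\pi k}\,d\mu,\qquad Y=\int_{P\cap\{\tau\ge2\}}\log J_\tau\,d\mu.$$

**Proposition 4.** Under (4), for $k$ large, all $p_0\in(0,\frac12]$ and all $t$ with $1-t\in[p_0,\frac32]$,
$$h\le\lambda-(1-t)X'+\psi(t)+C(\rho_k+k^{-p_0}),\tag{10}$$
$$h\le\log(2\pi k)+tX'+\psi(t)+C(\rho_k+k^{-p_0}),\tag{11}$$
$$\lambda\le\log(2\pi k)+X'+\tfrac1k.\tag{12}$$
Neither $C$ nor the threshold for $k$ depends on $p_0$.

*Proof.* **Step 1: split the exponent.** We separate good steps from excursions. Kac's formula for $\log a$ gives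
$$\lambda=X'+\nu_1\log(2\pi k)+Y,\qquad Y\le(1-\nu_1)\log\Lambda\le(1-\nu_1)\log(2\pi k)+\tfrac1k,\tag{13}$$
where we used $\log J_\tau\le\tau\log\Lambda$ and $\log\Lambda-\log(2\pi k)=\log(1+\frac2{\pi k})\le\frac1k$. This proves (12).

**Step 2: evaluate $Q$.** We insert the definition of $\Theta$ in Lemma 3. The terms with $\varepsilon$, $\log(3/\varepsilon)$, $\tau\log2$ and $k^{-1/2}$ contribute at most
$$2\varepsilon+(1-\nu_1)\log2+\frac{20}{\log k}\log(3\log k)+Ck^{-1/2}=O(\rho_k).$$
The main terms are $t\int_{P_1}\log a\,d\mu+\nu_1\log Z_t+Y$. By (9) and $t+(1-t)=1$ they equal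
$$tX'+\nu_1\log(2\pi k)+\nu_1\psi(t)+\nu_1Ck^{-p_0}+Y.$$
Since $M(1-t)\in[M(\frac32),1]$, $\psi$ is bounded on our range, and $\nu_1\psi(t)=\psi(t)+O(1/\log k)$. So
$$h\le tX'+\psi(t)+\nu_1\log(2\pi k)+Y+C(\rho_k+k^{-p_0}).$$

**Step 3: remove $Y$ in two ways.** The unknown excursion term $Y$ appears in $h$ and in $\lambda$ with the same coefficient. Substituting $\nu_1\log(2\pi k)+Y=\lambda-X'$ gives (10). Substituting $\nu_1\log(2\pi k)+Y\le\log(2\pi k)+\frac1k$ gives (11). $\square$

This is the cancellation announced in Section 3: $Y$ itself may be of order $1$, but it has disappeared.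

## 9. The supporting line at $t=0$: proofs of Theorems A and B

In this section $p_0=\frac12$, so $k^{-p_0}\le\rho_k$ for $k$ large, and $|t|\le\frac12$ is allowed. We need $\psi$ near $0$. From $M(p)=\frac2\pi\int_0^{\pi/2}\cos^p\theta\,d\theta$ we get $M(1)=\frac2\pi$ and $\psi(0)=\log\frac2\pi$. By (1), $M'(1)=\frac2\pi(\log2-1)$, so
$$\psi'(0)=-\frac{M'(1)}{M(1)}=1-\log2.$$
Also $\psi$ is $C^2$ on $[-\frac12,\frac12]$.

**Step 1: upper bound for $h_{\rm top}$.** Here we use counting only. Inequality (11) with $t=0$ gives $h\le\log(2\pi k)+\log\frac2\pi+C\rho_k=\log(4k)+C\rho_k$ for every ergodic measure satisfying (4). Ergodic measures failing (4) have smaller entropy. By the variational principle and Proposition 1, $h_{\rm top}(f_k)=\log(4k)+O(\rho_k)$.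

**Step 2: near-maximal entropy determines $X'$.** Let $\mu$ be ergodic with $h\ge\log(4k)-\theta$, $0\le\theta\le\frac15$. Then (4) holds. Since $\log(2\pi k)+\psi(0)=\log(4k)$, (11) gives
$$tX'\ge\psi(0)-\psi(t)-C\rho_k-\theta\qquad(|t|\le\tfrac12).$$
Take $t=\pm s$ with $s=\sqrt{\rho_k+\theta}$, which is at most $\frac12$ for $k$ large. With $\psi(t)-\psi(0)=t(1-\log2)+O(t^2)$, and since the remaining errors are $O(s^2)$, division by $t=s$ gives $X'\ge\log2-1-Cs$, and division by $t=-s$ gives $X'\le\log2-1+Cs$. So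
$$X'=\log2-1+O\bigl(\sqrt{\rho_k+\theta}\bigr).\tag{14}$$

**Step 3: the gap from below and from above.** Inequality (10) with $t=0$ and (14) give
$$\lambda-h\ge X'-\psi(0)-C\rho_k\ge\log2-1+\log\tfrac\pi2-C\sqrt{\rho_k+\theta}=\log\tfrac\pi e-C\sqrt{\rho_k+\theta}.\tag{15}$$
Conversely (12) and (14) give $\lambda\le\log(2\pi k)+\log2-1+C\sqrt{\rho_k+\theta}=\log\frac{4\pi k}e+C\sqrt{\rho_k+\theta}$. Since $h\ge\log(4k)-\theta$, also $\lambda-h\le\log\frac\pi e+C\sqrt{\rho_k+\theta}$.

**Proof of Theorem A.** By Section 2 the m.m.e. $\mu$ is ergodic, and by Proposition 1 it satisfies $h_\mu=h_{\rm top}\ge\log(4k-100)=\log(4k)+\log(1-\tfrac{25}k)\ge\log(4k)-\theta$ with $\theta=\frac{50}k$. By (15),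
$$\lambda-h_\mu\ge\log\tfrac\pi e-C\sqrt{\rho_k+\tfrac{50}k}>0$$
for $k$ large, because $\pi>e$. By (2), $\dim_H(\mu)=2-2(\lambda-h_\mu)/\lambda<2$. $\blacksquare$

Uniqueness of the m.m.e. was used only to know that $\mu$ is ergodic. The same argument shows that *every* ergodic m.m.e. of $f_k$, $k$ large, has dimension less than $2$.

**Proof of Theorem B.** The statement about $\nu$ is Step 3 and the formula for $h_{\rm top}$ is Step 1. With $\theta=\frac{50}k$, which is at most $\rho_k$ for $k$ large, they give $\lambda(\mu_k)-h_{\rm top}=\log\frac\pi e+O(\sqrt{\rho_k})$, hence $\lambda(\mu_k)=\log\frac{4\pi k}e+O(\sqrt{\rho_k})=\log k+O(1)$. Insert this in (2):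
$$\dim_H(\mu_k)=2-\frac{2\bigl(\log\frac\pi e+O(\sqrt{\rho_k})\bigr)}{\log k+O(1)}=2-\frac{2\log(\pi/e)}{\log k}\bigl(1+O(\sqrt{\rho_k})\bigr),$$
because $\frac1{\log k}\le\sqrt{\rho_k}$. $\blacksquare$

## 10. Measures of dimension two and the other end $t\to1$

Theorem C uses the same inequalities near $t=1$, that is, for small $p=1-t$. This is why $p_0$ was kept free.

**Proof of Theorem C.** Let $\nu$ be ergodic with $h_\nu>0$ and $\dim_H\nu=2$. By (2), $h_\nu=\lambda(\nu)$.

**Step 1: low entropy is harmless.** If (4) fails for $\nu$, then $h_\nu<\log(4k)-1<\log(\pi k)$, as $4/e<\pi$.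

**Step 2: combine (10) and (12).** Suppose (4) holds. Apply (10) to $\nu$ with $p_0=p=1-t\in(0,\frac12]$. Since $\lambda=h_\nu$, it gives $pX'\le\log M(p)+C(\rho_k+k^{-p})$. By (12),
$$h_\nu=\lambda\le\log(2\pi k)+\frac{\log M(p)}p+\frac{C(\rho_k+k^{-p})}p+\frac1k.$$

**Step 3: expand $M$ at $0$ and choose $p$.** We apply $e^{-u}\le1-u+\frac{u^2}2$, valid for $u\ge0$, with $u=-p\log|\cos2\pi x|$. Since $\int_0^1\log|\cos2\pi x|\,dx=-\log2$ and $\int_0^1\log^2|\cos2\pi x|\,dx<\infty$,
$$\log M(p)\le M(p)-1\le-p\log2+Cp^2.$$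
Take $p=\sqrt{\rho_k}$, which is at most $\frac12$ for $k$ large. Then $k^{-p}=\exp(-\sqrt{\log k\,\log\log k})\le\rho_k$ for $k$ large, so the third term in Step 2 is at most $2C\sqrt{\rho_k}$, and
$$h_\nu\le\log(2\pi k)-\log2+C\sqrt{\rho_k}=\log(\pi k)+C\sqrt{\rho_k}.$$

**Step 4: the distance to $h_{\rm top}$.** By Proposition 1, $h_{\rm top}(f_k)\ge\log(4k-100)\ge\log(4k)-\frac{50}k$. Hence $h_{\rm top}(f_k)-h_\nu\ge\log\frac4\pi-C\sqrt{\rho_k}$. $\blacksquare$
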